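\title{Simple abelian twists of group algebras have no integral Hopf orders}

\begin{abstract}
Let $G$ be a finite non-abelian group and let $(\mathbb{C}G)_\Omega$ be the Hopf algebra obtained from the group algebra by a non-trivial twist that comes from a $2$-cocycle on the character group of an abelian subgroup $M$. We prove that if $(\mathbb{C}G)_\Omega$ admits a Hopf order over the ring of integers of a number field, then it has a proper non-trivial normal Hopf subalgebra. This gives a negative answer to a question posed by Carnovale, Cuadra and Masut. After a reduction, $M$ carries a non-degenerate alternating form, and a Hopf order forces $M_p\cap O_p(G)$ to be coisotropic in the Sylow subgroup $M_p$ for every prime $p$ dividing $|M|$. We also characterize the simple twists in terms of normal subgroups of $G$, and we construct a Hopf order whenever a Lagrangian subgroup of $M$ lies in an abelian normal subgroup of $G$.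
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Twists of group algebras}

Hopf algebras over a field are finite-dimensional in this paper, and the field has characteristic zero. We write $\Delta(h)=h_1\otimes h_2$ for the comultiplication (the summation is suppressed, and $h_1\otimes h_2\otimes h_3$ is the iterated comultiplication), $\varepsilon$ for the counit and $S$ for the antipode. Thus $S(h_1)h_2=\varepsilon(h)1=h_1S(h_2)$, and $S$ reverses products and coproducts. An element $v$ is \emph{grouplike} if $\Delta(v)=v\otimes v$ and $\varepsilon(v)=1$. The group algebra $\mathbb{C}G$ of a finite group is the Hopf algebra in which every $g\in G$ is grouplike and $S(g)=g^{-1}$.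

Let $A$ be a finite abelian group with character group $\widehat{A}$. The elements $e^A_\nu=\frac{1}{|A|}\sum_{a\in A}\nu(a^{-1})a$, for $\nu\in\widehat{A}$, are the primitive idempotents of $\mathbb{C}A$, and $ae^A_\nu=\nu(a)e^A_\nu$ for $a\in A$. Comparing eigenvalues of the elements of $A$ gives
\begin{equation}\label{eq:idem}
\Delta(e^A_\nu)=\sum_{\nu'\nu''=\nu}e^A_{\nu'}\otimes e^A_{\nu''},\quad \varepsilon(e^A_\nu)=\delta_{\nu,1},\quad S(e^A_\nu)=e^A_{\nu^{-1}},\quad e^W_\alpha=\sum_{\nu|_W=\alpha}e^A_\nu
\end{equation}
for every subgroup $W\le A$ and every $\alpha\in\widehat{W}$.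

Now let $G$ be a finite group, $M$ an abelian subgroup, and $e_\phi=e^M_\phi$. Let $\omega\colon\widehat{M}\times\widehat{M}\to\mathbb{C}^\times$ be a normalized $2$-cocycle, that is, $\omega(\phi,\psi)\omega(\phi\psi,\chi)=\omega(\psi,\chi)\omega(\phi,\psi\chi)$ and $\omega(1,\phi)=\omega(\phi,1)=1$. Put
\[
\Omega=\Omega_{M,\omega}=\sum_{\phi,\psi\in\widehat{M}}\omega(\phi,\psi)\,e_\phi\otimes e_\psi .
\]
By \eqref{eq:idem}, the cocycle identity says that $(\Omega\otimes1)(\Delta\otimes\mathrm{id})(\Omega)=(1\otimes\Omega)(\mathrm{id}\otimes\Delta)(\Omega)$, and normalization says that $(\varepsilon\otimes\mathrm{id})(\Omega)=(\mathrm{id}\otimes\varepsilon)(\Omega)=1$. So $\Omega$ is a (Drinfeld) twist, and the algebra $\mathbb{C}G$ with the same counit and with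
\[
\Delta_\Omega(h)=\Omega\,\Delta(h)\,\Omega^{-1},\qquad S_\Omega(h)=US(h)U^{-1},\qquad U=\sum\Omega^{(1)}S(\Omega^{(2)}),
\]
is a Hopf algebra, denoted $(\mathbb{C}G)_\Omega$. The same formulas define $(KG)_\Omega$ over any field $K\subseteq\mathbb{C}$ that contains the values of $\omega$ and of the characters of $M$, and $(KG)_\Omega\otimes_K\mathbb{C}\cong(\mathbb{C}G)_\Omega$.

Twisting keeps the algebra, hence the modules. It also keeps tensor products up to isomorphism: since $\Omega\Delta(g)=\Delta_\Omega(g)\Omega$, multiplication by $\Omega$ is an isomorphism from the ordinary tensor product of two $G$-modules to their tensor product formed with $\Delta_\Omega$. What changes is the coalgebra. The elements of $M$ remain grouplike, because $\Omega$ lies in the commutative algebra $\mathbb{C}M\otimes\mathbb{C}M$, but the other elements of $G$ in general do not. The twist is \emph{non-trivial} if $(\mathbb{C}G)_\Omega$ is not cocommutative. Since a complex cocommutative semisimple Hopf algebra is a group algebra, this means that $(\mathbb{C}G)_\Omega$ is not isomorphic to the group algebra of any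 finite group.

\subsection{Hopf orders and simplicity}

\begin{definition}\label{def:order}
Let $\mathcal{O}$ be a Dedekind domain with fraction field $K$ and let $H'$ be a Hopf algebra over $K$. A \emph{Hopf order} of $H'$ over $\mathcal{O}$ is a finitely generated projective $\mathcal{O}$-submodule $X\subseteq H'$ that spans $H'$ over $K$ and satisfies $1\in X$, $XX\subseteq X$, $\Delta(X)\subseteq X\otimes_{\mathcal{O}}X$, $\varepsilon(X)\subseteq\mathcal{O}$ and $S(X)\subseteq X$. A complex Hopf algebra $H$ \emph{admits a Hopf order over a number ring} if there are a number field $K\subseteq\mathbb{C}$ and a Hopf algebra $H'$ over $K$ with $H'\otimes_K\mathbb{C}\cong H$ such that $H'$ has a Hopf order over the ring of integers $\mathcal{O}_K$.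
\end{definition}

A Hopf order is an integral form of the whole structure, and it allows reduction modulo primes. The model is $\mathbb{Z}G\subseteq\mathbb{Q}G$.

A Hopf subalgebra $B\subseteq H$ is \emph{normal} if $h_1aS(h_2)\in B$ and $S(h_1)ah_2\in B$ for all $h\in H$ and $a\in B$, and $H$ is \emph{simple} if its only normal Hopf subalgebras are $\mathbb{C}1$ and $H$. A Hopf subalgebra of $\mathbb{C}G$ is spanned by group elements (if $\sum h_gg$ lies in it, extract the coefficient of $g$ in the second factor of $\sum h_g\,g\otimes g$), so the normal Hopf subalgebras of $\mathbb{C}G$ are the $\mathbb{C}N$ with $N$ normal in $G$. Hence the group algebra of a simple group is a simple Hopf algebra with a Hopf order over $\mathbb{Z}$. The following question, posed in \cite{CCM}, asks whether this can survive a twist.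

\begin{quote}
\textbf{Question.} Let $G$ be a finite non-abelian group and let $\Omega=\Omega_{M,\omega}$ be a non-trivial twist such that $(\mathbb{C}G)_\Omega$ is simple. Can $(\mathbb{C}G)_\Omega$ admit a Hopf order over a number ring?
\end{quote}

The obvious candidate $\mathcal{O}_KG$ fails to contain the idempotents $e_\phi$, whose denominators enter $\Omega$. To absorb the denominators one adjoins idempotents to $\mathcal{O}_KG$. An order that contains $G$ then contains all conjugates of these idempotents and all their products, and the evident way to keep it finitely generated is to take the idempotents of an abelian \emph{normal} subgroup. Such a subgroup is likely to produce a normal Hopf subalgebra, so one guesses that the answer is no. The difficulty is that an arbitrary Hopf order $X$ need not contain $G$, and $\Omega$ need not lie in $X\otimes X$. We prove that the guess is nevertheless correct.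

\subsection{Statements}

Only the commutator of the cocycle matters. Put
\[
b(\phi,\psi)=\omega(\psi,\phi)/\omega(\phi,\psi).
\]
This is an alternating bicharacter on $\widehat{M}$: it is multiplicative in each variable and $b(\phi,\phi)=1$ (Lemma~\ref{lem:cocycles}). We call $(M,\omega)$ a \emph{reduced datum} in $G$ if $M\ne1$, the cocycle $\omega$ is itself a bicharacter, and $b$ is non-degenerate, meaning that $b(\phi,\cdot)=1$ only for $\phi=1$. The values of a bicharacter on $\widehat{M}$ are roots of unity of order dividing $|M|$. By Proposition~\ref{prop:reduction}, every non-trivial twist gives the same Hopf algebra as a reduced datum.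

For a reduced datum, non-degeneracy gives an isomorphism $m\colon\widehat{M}\to M$ with $\psi(m(\phi))=b(\phi,\psi)$, and $\langle m(\phi),m(\psi)\rangle=b(\phi,\psi)$ is a non-degenerate alternating form on $M$. For $W\le M$ let $W^\perp=\{v\in M:\langle W,v\rangle=1\}$. A subgroup $L\le M$ is \emph{Lagrangian} if $L=L^\perp$. Let $M_p$ be the Sylow $p$-subgroup of $M$; a subgroup $W\le M_p$ is \emph{coisotropic in $M_p$} if $W^\perp\cap M_p\le W$. As usual, $O_p(G)$ is the largest normal $p$-subgroup of $G$, and the Fitting subgroup $F(G)=\prod_pO_p(G)$ is the largest nilpotent normal subgroup.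

\begin{theorem}\label{thm:main}
Let $G$ be a finite non-abelian group, $(M,\omega)$ a reduced datum in $G$ and $\Omega=\Omega_{M,\omega}$. If $(\mathbb{C}G)_\Omega$ admits a Hopf order over a number ring, then it is not simple. Consequently the answer to the Question is no.
\end{theorem}

Theorem~\ref{thm:main} follows from two independent results. The first translates a Hopf order into group theory, and the second does the same for simplicity. In the remaining statements $G$ is any finite group, $(M,\omega)$ is a reduced datum in $G$, and $\Omega=\Omega_{M,\omega}$.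

\begin{theorem}\label{thm:structure}
Suppose that $(\mathbb{C}G)_\Omega$ admits a Hopf order over a number ring. Then for each prime $p$ dividing $|M|$ there are subgroups $L_p\le T_p\le M_p$ with $L_p=T_p^\perp\cap M_p$ such that the normal closure $N_p$ of $T_p$ in $G$ is a $p$-group that centralizes $L_p$. In particular, $M_p\cap O_p(G)$ is coisotropic in $M_p$ and $|M_p\cap O_p(G)|^2\ge|M_p|$.
\end{theorem}

The inequality cannot hold if $O_p(G)=1$ and $M_p\neq1$, which gives the following.

\begin{corollary}\label{cor:Op}
If $O_p(G)=1$ for some prime $p$ dividing $|M|$, in particular if $F(G)=1$ (for example, if $G$ is non-abelian simple), then $(\mathbb{C}G)_\Omega$ admits no Hopf order over any number ring.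
\end{corollary}

\begin{theorem}\label{thm:normal}
The Hopf algebra $(\mathbb{C}G)_\Omega$ is not simple if and only if there is a normal subgroup $N$ of $G$ with $1\ne N\ne G$ that centralizes $(N\cap M)^\perp$.
\end{theorem}

The last theorem is a converse to Theorem~\ref{thm:structure}. Its first part extends a construction of Carnovale, Cuadra and Masut \cite{CCM} for Lagrangians with a Lagrangian complement.

\begin{theorem}\label{thm:construct}
\begin{itemize}
\item[(i)] If $M$ has a Lagrangian subgroup contained in an abelian normal subgroup of $G$, then $(\mathbb{C}G)_\Omega$ admits a Hopf order over a number ring.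
\item[(ii)] Suppose that $O_p(G)$ is abelian for every prime $p$ dividing $|M|$. Then the following are equivalent: \emph{(a)} $(\mathbb{C}G)_\Omega$ admits a Hopf order over a number ring; \emph{(b)} $M$ has a Lagrangian subgroup contained in an abelian normal subgroup of $G$; \emph{(c)} $M_p\cap O_p(G)$ is coisotropic in $M_p$ for every prime $p$ dividing $|M|$.
\end{itemize}
\end{theorem}

These statements make the guess above precise. If $G$ is non-abelian and a Lagrangian $L$ lies in an abelian normal subgroup $A$, then $(A\cap M)^\perp\le L^\perp=L\le A$ and $1\ne A\ne G$, so the twists covered by Theorem~\ref{thm:construct}(i) are not simple by Theorem~\ref{thm:normal}.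

Section~\ref{sec:form} contains the reduction and the $R$-matrix. Section~\ref{sec:klein} works out the case where $M$ is a Klein four-group. Theorem~\ref{thm:normal} is proved in Section~\ref{sec:normal}, Theorem~\ref{thm:structure} in Section~\ref{sec:local}, Theorem~\ref{thm:main} in Section~\ref{sec:main} and Theorem~\ref{thm:construct} in Section~\ref{sec:construct}.

\section{The alternating form and the $R$-matrix}\label{sec:form}

\subsection{Reduction to non-degenerate bicharacters}

Cocycles are conveniently handled through the twisted group algebra of $\widehat{M}$, which has a basis $(u_\phi)$ with $u_\phi u_\psi=\omega(\phi,\psi)u_{\phi\psi}$ and unit $u_1$. In it,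
\begin{equation}\label{eq:comm}
u_\psi u_\phi=b(\phi,\psi)\,u_\phi u_\psi .
\end{equation}
Rescaling the basis, $u'_\phi=c(\phi)u_\phi$ with $c(1)=1$, replaces $\omega$ by the \emph{cohomologous} cocycle $\omega'(\phi,\psi)=c(\phi)c(\psi)c(\phi\psi)^{-1}\omega(\phi,\psi)$. A \emph{coboundary} is a cocycle cohomologous to $1$.

\begin{lemma}\label{lem:cocycles}
\begin{itemize}
\item[(a)] The function $b$ is an alternating bicharacter that depends only on the cohomology class of $\omega$.
\item[(b)] Cohomologous cocycles give isomorphic Hopf algebras $(\mathbb{C}G)_\Omega\cong(\mathbb{C}G)_{\Omega'}$.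
\item[(c)] Let $D$ be $\mathbb{C}^\times$ or the group of all roots of unity. A symmetric normalized cocycle on a finite abelian group with values in $D$ becomes $1$ after rescaling by a function with values in $D$. Two cocycles on $\widehat{M}$ with the same $b$ are cohomologous.
\item[(d)] Every alternating bicharacter on $\widehat{M}$ equals $\beta(\psi,\phi)/\beta(\phi,\psi)$ for some bicharacter $\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:comm}, conjugation by $u_\psi$ multiplies $u_\phi$ by $b(\phi,\psi)$. Conjugation is multiplicative and $u_\phi u_{\phi'}$ is a multiple of $u_{\phi\phi'}$, so $b$ is multiplicative in $\phi$. The definition gives $b(\phi,\phi)=1$ and $b(\psi,\phi)=b(\phi,\psi)^{-1}$, hence multiplicativity in $\psi$. Rescaling does not change \eqref{eq:comm}.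

(b) Let $c=\sum_\phi c(\phi)e_\phi\in\mathbb{C}M$. By \eqref{eq:idem}, $\Omega'=(c\otimes c)\,\Omega\,\Delta(c)^{-1}$. Therefore $\Delta_{\Omega'}(chc^{-1})=(c\otimes c)\Delta_\Omega(h)(c\otimes c)^{-1}$, and conjugation by $c$ is an isomorphism of bialgebras, hence of Hopf algebras.

(c) If the cocycle is symmetric, the elements $zu_\phi$ with $z\in D$ form an abelian group that is an extension of the finite group by $D$. Since $D$ is divisible, the extension splits, and a splitting $\phi\mapsto c(\phi)u_\phi$ is the required rescaling. The quotient of two cocycles with the same $b$ is symmetric.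

(d) Write $\widehat{M}=\bigoplus_i\langle a_i\rangle$. Let $\beta(a_j,a_i)=b(a_i,a_j)$ for $i<j$ and $\beta=1$ on all other pairs of generators. This extends to a bicharacter because the order of $b(a_i,a_j)$ divides the orders of $a_i$ and $a_j$, and the required identity holds on generators since $b$ is alternating.
\end{proof}

\begin{proposition}\label{prop:reduction}
If $\Omega=\Omega_{M,\omega}$ is a non-trivial twist, then there is a reduced datum $(M_1,\omega_1)$ with $M_1\le M$ and $(\mathbb{C}G)_\Omega\cong(\mathbb{C}G)_{\Omega_{M_1,\omega_1}}$.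
\end{proposition}

\begin{proof}
Let $\mathrm{Rad}=\{\phi:b(\phi,\cdot)=1\}$ and let $M_1$ be the common kernel of the characters in $\mathrm{Rad}$. By duality for finite abelian groups, restriction identifies $\widehat{M}/\mathrm{Rad}$ with $\widehat{M_1}$, so $b$ descends to a non-degenerate alternating bicharacter $b_1$ on $\widehat{M_1}$. Choose a bicharacter $\omega_1$ for $b_1$ by Lemma~\ref{lem:cocycles}(d). The cocycle $(\phi,\psi)\mapsto\omega_1(\phi|_{M_1},\psi|_{M_1})$ on $\widehat{M}$ has commutator $b$, so it is cohomologous to $\omega$, and its twist equals $\Omega_{M_1,\omega_1}$ by the last formula in \eqref{eq:idem}. Lemma~\ref{lem:cocycles}(b) gives the isomorphism. If $M_1=1$, then $(\mathbb{C}G)_\Omega\cong\mathbb{C}G$ is cocommutative, which is excluded.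
\end{proof}

From now on $(M,\omega)$ is a reduced datum.

\subsection{Orthogonal complements and idempotents}

The definitions give $\langle v,m(\psi)\rangle=\psi(v)$ for $v\in M$. Hence, with $W^\circ=\{\phi\in\widehat{M}:\phi|_W=1\}$, we have $W^\perp=m(W^\circ)$. It follows that $|W|\,|W^\perp|=|M|$, and then $W^{\perp\perp}=W$. The order of $\langle v,w\rangle$ divides the orders of $v$ and $w$, so the Sylow subgroups $M_p$ are mutually orthogonal. The form is therefore non-degenerate on each $M_p$, and for $W\le M_p$ the orthogonal complement in $M_p$ is $W^\perp\cap M_p$, of order $|M_p|/|W|$.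

The next lemma is the reason why orthogonal complements appear in all the statements: grouping the idempotents $e_\phi$ according to the coset of $m(\phi)$ modulo $W$ produces the idempotents of $W^\perp$.

\begin{lemma}\label{lem:Ec}
Let $W\le M$. For a coset $c$ of $W$ in $M$ put $E_c=\sum_{m(\phi)\in c}e_\phi$. As $c$ runs through $M/W$, the element $E_c$ runs through the primitive idempotents of $\mathbb{C}[W^\perp]$.
\end{lemma}

\begin{proof}
We have $W=W^{\perp\perp}=m((W^\perp)^\circ)$. So for $c=m(\phi_0)W$, the condition $m(\phi)\in c$ means that $\phi$ and $\phi_0$ have the same restriction $\alpha$ to $W^\perp$, and $E_c=e^{W^\perp}_\alpha$ by \eqref{eq:idem}. Every $\alpha$ is the restriction of some $\phi_0$.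
\end{proof}

\subsection{The $R$-matrix}

The twist $\Omega$ depends on the choice of $\omega$ in its class and is defined in terms of the old comultiplication $\Delta$. The element that measures the failure of cocommutativity has neither defect. Let $\Omega_{21}$ be $\Omega$ with the two factors exchanged and put
\begin{equation}\label{eq:R}
\mathcal{R}=\Omega_{21}\Omega^{-1}=\sum_{\phi,\psi}b(\phi,\psi)\,e_\phi\otimes e_\psi=\sum_\phi e_\phi\otimes m(\phi)=\frac{1}{|M|}\sum_{v,w\in M}\langle w,v\rangle\,v\otimes w .
\end{equation}
The third expression follows from $m(\phi)=\sum_\psi\psi(m(\phi))e_\psi$, and the fourth from the definition of $e_\phi$ and $\phi(v^{-1})=\langle m(\phi),v\rangle$.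

\begin{lemma}\label{lem:R}
Let $\Delta_\Omega^{\mathrm{op}}(h)=h_2\otimes h_1$. Then:
\begin{itemize}
\item[(R1)] $\mathcal{R}\,\Delta_\Omega(h)=\Delta_\Omega^{\mathrm{op}}(h)\,\mathcal{R}$ for all $h$;
\item[(R2)] $(\Delta_\Omega\otimes\mathrm{id})(\mathcal{R})=\mathcal{R}_{13}\mathcal{R}_{23}$ and $(\mathrm{id}\otimes\Delta_\Omega)(\mathcal{R})=\mathcal{R}_{13}\mathcal{R}_{12}$;
\item[(R3)] $(\varepsilon\otimes\mathrm{id})(\mathcal{R})=(\mathrm{id}\otimes\varepsilon)(\mathcal{R})=1$ and $(S_\Omega\otimes S_\Omega)(\mathcal{R})=\mathcal{R}$;
\item[(R4)] $S_\Omega^2=\mathrm{id}$, and therefore $S_\Omega(h_2)h_1=\varepsilon(h)1$.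
\end{itemize}
Here $\mathcal{R}_{ij}$ denotes $\mathcal{R}$ placed in the factors $i,j$ of a triple tensor product.
\end{lemma}

\begin{proof}
Since $\Delta$ is cocommutative, both sides of (R1) equal $\Omega_{21}\Delta(h)\Omega^{-1}$. On $\mathbb{C}M$ we have $\Delta_\Omega=\Delta$ and $S_\Omega=S$. So by \eqref{eq:idem} the two elements in (R2) are $\sum e_\phi\otimes e_{\phi'}\otimes m(\phi)m(\phi')$ and $\sum e_\phi\otimes m(\phi)\otimes m(\phi)$, as claimed, and (R3) follows from $\varepsilon(e_\phi)=\delta_{\phi,1}$, $\sum e_\phi=1$ and $\sum e_{\phi^{-1}}\otimes m(\phi)^{-1}=\mathcal{R}$. Finally, $U=\sum\omega(\phi,\phi^{-1})e_\phi=\sum\omega(\phi,\phi)^{-1}e_\phi$ is fixed by $S$, so $S_\Omega^2(h)=US(U)^{-1}hS(U)U^{-1}=h$. Applying $S_\Omega$ to $S_\Omega(h_1)h_2=\varepsilon(h)1$ gives the last identity.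
\end{proof}

\begin{remark}\label{rem:cocomm}
By (R1), $(\mathbb{C}G)_\Omega$ is cocommutative if and only if $\mathcal{R}$ commutes with every $\Delta_\Omega(g)$, equivalently with every $g\otimes g$, because $\mathcal{R}$ commutes with $\Omega$. All coefficients in the last sum of \eqref{eq:R} are non-zero, so this happens exactly when $M$ is normal in $G$ and the form is invariant under conjugation. In particular, the twist is non-trivial whenever $M$ is not normal.
\end{remark}

\section{Klein four-groups in $S_4$ and $A_5$}\label{sec:klein}

An alternating form on a cyclic group is trivial, so the smallest reduced datum has $M=\{1,a,c,ac\}$ a Klein four-group. Let $\alpha,\gamma\in\widehat{M}$ be the characters with $\alpha(a)=\gamma(c)=-1$ and $\alpha(c)=\gamma(a)=1$, and let $\omega(\alpha^i\gamma^j,\alpha^k\gamma^l)=(-1)^{il}$. Then $b(\alpha,\gamma)=-1$, so $m(\alpha)=c$ and $m(\gamma)=a$, and $\langle v,w\rangle=-1$ exactly when $v$ and $w$ are distinct involutions. Each subgroup of order $2$ is Lagrangian. With $e_\pm=\frac12(1\pm a)$,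
\begin{equation}\label{eq:klein}
\Omega=\Omega^{-1}=e_+\otimes1+e_-\otimes c,\qquad\mathcal{R}=\frac14\sum_{v,w\in M}\pm\,v\otimes w .
\end{equation}
So $\Omega$ involves only group elements and the idempotents of the Lagrangian $\langle a\rangle$.

\subsection{A Hopf order}

The following lemma is the construction sketched in Section~\ref{sec:intro}.

\begin{lemma}\label{lem:XA}
Let $A$ be an abelian normal subgroup of $G$ and let $J=\Omega_{M,\omega'}$ for a normalized cocycle $\omega'$ on $\widehat{M}$. Let $K$ be a number field that contains the values of $\omega'$ and of the characters of $A$ and $M$, and let $X_A$ be the $\mathcal{O}_K$-span of the elements $e^A_\nu g$ with $\nu\in\widehat{A}$, $g\in G$. If $J^{\pm1}\in X_A\otimes X_A$, then $X_A$ is a Hopf order of $(KG)_J$.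
\end{lemma}

\begin{proof}
The module $X_A$ is finitely generated and torsion-free, hence projective, and it contains $G$ because $\sum_\nu e^A_\nu=1$. Since $A$ is normal, conjugation by $g$ permutes the $e^A_\nu$, so $X_A$ is closed under products. By \eqref{eq:idem}, $\Delta(e^A_\nu g)=\sum_{\nu'\nu''=\nu}e^A_{\nu'}g\otimes e^A_{\nu''}g$, $\varepsilon(e^A_\nu g)\in\{0,1\}$ and $S(e^A_\nu g)=g^{-1}e^A_{\nu^{-1}}$. Thus $X_A$ is a Hopf order of $KG$, and $\Delta_J(X_A)\subseteq X_A\otimes X_A$ by hypothesis. The map $y\otimes y'\mapsto yS(y')$ sends $X_A\otimes X_A$ to $X_A$, and it is multiplicative on $KM\otimes KM$ because $KM$ is commutative. It sends $J$ to the element $U_J$ that defines $S_J$, hence $J^{-1}$ to $U_J^{-1}$. So $U_J^{\pm1}\in X_A$ and $S_J(X_A)\subseteq X_A$.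
\end{proof}

Take $G=S_4$, $a=(12)(34)$, $c=(12)$. Then $M=\langle(12),(34)\rangle$ is not normal, so the twist is non-trivial. The normal Klein four-group $V$ contains $a$, so $e_\pm\in X_V$ by \eqref{eq:idem}. By \eqref{eq:klein} and Lemma~\ref{lem:XA}, $X_V$ is a Hopf order of $(\mathbb{Q}S_4)_\Omega$ over $\mathbb{Z}$.

\subsection{An obstruction}

Take $G=A_5$ and $M=\{1,(12)(34),(13)(24),(14)(23)\}$. Let $K$ be a number field containing a primitive cube root of unity $\zeta$, let $\mathcal{O}$ be the localization of $\mathcal{O}_K$ at a prime above $2$, with uniformizer $\varpi$, and suppose that $X$ is a Hopf order of $(KG)_\Omega$ over $\mathcal{O}$. We derive a contradiction under two provisional assumptions: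
\[
\text{(A)}\ \ \mathcal{R}\in X\otimes X,\qquad\qquad\text{(B)}\ \ G\subseteq X .
\]

\emph{Some involution of $M$ is congruent to $1$.} Let $Y=X\cap KM$, a free $\mathcal{O}$-module of rank $4$ that contains $M$. A basis of $Y$ extends to a basis of $X$, so $(X\otimes X)\cap(KM\otimes KM)=Y\otimes Y$. Thus $Y$ is a coalgebra over $\mathcal{O}$, and $\mathcal{R}\in Y\otimes Y$ by (A). The coefficients $\pm\frac14$ in \eqref{eq:klein} show that $Y\ne\mathcal{O}M$. The images of the four elements of $M$ in $Y/\varpi Y$ are grouplike. Distinct grouplike elements are linearly independent, being distinct algebra maps from the dual algebra to the ground field. So if the four images were distinct, they would span $Y/\varpi Y$, and Nakayama's lemma would give $Y=\mathcal{O}M$. Hence $w-w'\in\varpi Y$ for some $w\neq w'$ in $M$, and the involution $v=w^{-1}w'$ lies in $1+\varpi Y$.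

\emph{Two conjugates generate an element of odd order.} Write $v=(ij)(kl)$ and let $x=(ij)(l5)\in A_5$. Then $xvx^{-1}=(ij)(k5)$, and $u=v\cdot xvx^{-1}=(kl)(k5)$ has order $3$. By (B), $xvx^{-1}\in1+\varpi X$, so $u\in1+\varpi X$. Then $(u-1)/\varpi$ lies in a finitely generated $\mathcal{O}$-algebra and is integral over $\mathcal{O}$. Applying the character $u\mapsto\zeta$ of $K\langle u\rangle$ shows that $(\zeta-1)/\varpi\in\mathcal{O}$. But $(1-\zeta)(1-\zeta^2)=3$ is a unit of $\mathcal{O}$, a contradiction.

For the datum in $S_4$ above, the same argument shows that $v$ cannot be $(12)$ or $(34)$, since the product of two overlapping transpositions has order $3$. So $v=(12)(34)$, and its normal closure is the subgroup $V$ from which the order was built.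

The general proof has the same shape. Assumption (A) can be arranged by enlarging $X$ (Proposition~\ref{prop:addR}). Assumption (B) cannot be justified, but it was used only to have $M\subseteq Y$ and to place $Y$ and $xYx^{-1}$ in a common finitely generated algebra, and both facts hold for every Hopf order (Lemma~\ref{lem:Y} and Proposition~\ref{prop:key}). For larger $M$ one also has to know how many elements are congruent to $1$; the answer is a coisotropic subgroup.

\section{Normal Hopf subalgebras}\label{sec:normal}

Let $H=(\mathbb{C}G)_\Omega$; Sweedler indices refer to $\Delta_\Omega$. Let $N$ be a normal subgroup of $G$, let $\pi\colon\mathbb{C}G\to\mathbb{C}[G/N]$ be the projection, and put $D=(N\cap M)^\perp$ and $e_N=\frac1{|N|}\sum_{n\in N}n$. The subspace $\mathbb{C}N$ need not be stable under $\Delta_\Omega$. Its natural substitutes are the spaces of coinvariants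
\[
B=\{h:h_1\otimes\pi(h_2)=h\otimes1\},\qquad B'=\{h:\pi(h_1)\otimes h_2=1\otimes h\},
\]
which both equal $\mathbb{C}N$ when there is no twist. In the twisted case they can differ, and $\mathcal{R}$ measures the difference.

\begin{lemma}\label{lem:BB}
An element $h\in B$ lies in $B'$ if and only if it commutes with $D$.
\end{lemma}

\begin{proof}
By \eqref{eq:R}, $\mathcal{R}_N:=(\mathrm{id}\otimes\pi)(\mathcal{R})=\sum_cE_c\otimes\pi(c)$, where $c$ runs over the cosets of $N\cap M$ in $M$ and the $\pi(c)$ are distinct elements of $G/N$. Applying $\mathrm{id}\otimes\pi$ to (R1) gives $h_2\otimes\pi(h_1)=\mathcal{R}_N(h\otimes1)\mathcal{R}_N^{-1}$ for $h\in B$. So $h\in B'$ if and only if $\sum_cE_ch\otimes\pi(c)=\sum_chE_c\otimes\pi(c)$, that is, if and only if $h$ commutes with every $E_c$. By Lemma~\ref{lem:Ec}, the $E_c$ span $\mathbb{C}D$.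
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:normal}, sufficiency]
Let $1\ne N\ne G$ centralize $D$. We show that $B$ is a normal Hopf subalgebra different from $\mathbb{C}1$ and $H$.

\emph{$B\subseteq\mathbb{C}[NM]$.} Let $\delta$ be the coefficient of $1$ in $\mathbb{C}[G/N]$ and let $\theta=(\mathrm{id}\otimes\delta\pi)\Delta_\Omega$, so that $\theta(h)=h$ for $h\in B$. For $g\in G$ we have $\Delta_\Omega(g)\in\mathbb{C}[MgM]\otimes\mathbb{C}[MgM]$. If $g\notin NM$, then $MgM\cap N=\emptyset$ and $\theta(g)=0$. If $g\in NM$, then $\theta(g)\in\mathbb{C}[NM]$. So the image of $\theta$ lies in $\mathbb{C}[NM]$.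

\emph{$B=B'$.} The group $D$ commutes with $M$, which is abelian, and with $N$, by hypothesis. So it commutes with $B$, and $B\subseteq B'$ by Lemma~\ref{lem:BB}. We have $\pi S_\Omega=\bar S\pi$, where $\bar S(y)=\pi(U)S(y)\pi(U)^{-1}$ fixes $1$. For $h\in B'$ this gives $(\mathrm{id}\otimes\pi)\Delta_\Omega(S_\Omega(h))=S_\Omega(h_2)\otimes\bar S\pi(h_1)=S_\Omega(h)\otimes1$. Thus the injective map $S_\Omega$ sends $B'$ into $B$, so $\dim B'\le\dim B$, $B=B'$ and $S_\Omega(B)\subseteq B$.

\emph{$B$ is a normal Hopf subalgebra.} It is a subalgebra because $(\mathrm{id}\otimes\pi)\Delta_\Omega$ is an algebra map. For $a\in B$, coassociativity gives $a_1\otimes a_2\otimes\pi(a_3)=a_1\otimes a_2\otimes1$, so $\Delta_\Omega(a)\in H\otimes B$; in the same way $\Delta_\Omega(B')\subseteq B'\otimes H$. Hence $\Delta_\Omega(B)\subseteq(H\otimes B)\cap(B\otimes H)=B\otimes B$. For $h\in H$ and $a\in B=B'$,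
\begin{align*}
(\mathrm{id}\otimes\pi)\Delta_\Omega\big(h_1aS_\Omega(h_2)\big)&=h_1aS_\Omega(h_4)\otimes\pi\big(h_2S_\Omega(h_3)\big)=h_1aS_\Omega(h_2)\otimes1,\\
(\pi\otimes\mathrm{id})\Delta_\Omega\big(S_\Omega(h_1)ah_2\big)&=\pi\big(S_\Omega(h_2)h_3\big)\otimes S_\Omega(h_1)ah_4=1\otimes S_\Omega(h_1)ah_2 .
\end{align*}

\emph{$B$ is non-trivial and proper.} The element $(\mathrm{id}\otimes\pi)\Delta(e_N)=e_N\otimes1$ is central, so conjugation by $(\mathrm{id}\otimes\pi)(\Omega)$ fixes it, and $e_N\in B$. As $N\ne1$, we have $e_N\notin\mathbb{C}1$. If $B=H$, then applying $\varepsilon\otimes\mathrm{id}$ to the defining identity gives $\pi(g)=1$ for all $g\in G$, that is, $N=G$.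
\end{proof}

For the converse we must recover a normal subgroup from a normal Hopf subalgebra, and the link is an analogue of the idempotent $e_N$. We use two textbook facts. By the Nichols--Zoeller theorem, a finite-dimensional Hopf algebra is free as a left module and as a right module over any Hopf subalgebra. By the Burnside--Brauer theorem, every irreducible complex representation of a finite group occurs in some tensor power $V^{\otimes n}$, $n\ge0$, of a given faithful representation $V$.

\begin{proof}[Proof of Theorem~\ref{thm:normal}, necessity]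
Let $C$ be a normal Hopf subalgebra of $H$ with $\mathbb{C}1\ne C\ne H$.

\emph{The integral.} Write $H=\bigoplus_{i=1}^rC\,t_i$ as a free left $C$-module and $e_G=\sum_i a_it_i$. From $ae_G=\varepsilon(a)e_G$ we get $aa_i=\varepsilon(a)a_i$ for all $a\in C$, and $\varepsilon(e_G)=1$ forces $\varepsilon(a_i)\ne0$ for some $i$. So there is $\Lambda\in C$ with $\varepsilon(\Lambda)=1$ and $a\Lambda=\varepsilon(a)\Lambda$ for $a\in C$. Right freeness gives $\Lambda'\in C$ with $\varepsilon(\Lambda')=1$ and $\Lambda'a=\varepsilon(a)\Lambda'$, and $\Lambda=\Lambda'\Lambda=\Lambda'$. In particular, $\Lambda^2=\Lambda$.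

\emph{$\Lambda$ is central.} We have $h\Lambda=\big(h_1\Lambda S_\Omega(h_2)\big)h_3$. By normality the bracket lies in $C$, so multiplying on the left by $\Lambda$ replaces it by its counit and gives $\Lambda h\Lambda=\Lambda h$. Likewise $\Lambda h=h_1\big(S_\Omega(h_2)\Lambda h_3\big)$ gives $\Lambda h\Lambda=h\Lambda$.

\emph{$\Lambda=e_N$ for a normal subgroup $N$.} Call a $G$-module \emph{good} if $\Lambda$ acts on it as the identity, equivalently, if every $a\in C$ acts as $\varepsilon(a)$. Submodules of good modules are good, and the trivial module is good. Since $\Delta_\Omega(C)\subseteq C\otimes C$, the tensor product of two good modules formed with $\Delta_\Omega$ is good, and it is isomorphic to the ordinary tensor product. The module $V=\Lambda\,\mathbb{C}G$ is good and contains every good irreducible module. Let $N$ be its kernel. Every good irreducible module is a module for $G/N$, and conversely every irreducible module for $G/N$ occurs in some $V^{\otimes n}$ and so is good. Hence the central idempotents $\Lambda$ and $e_N$ act as the identity on the same irreducible modules, and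 $\Lambda=e_N$.

\emph{$1\ne N\ne G$.} We have $\Lambda H=\bigoplus_i\mathbb{C}\Lambda t_i$, of dimension $r=|G|/\dim C$, while $\dim e_N\mathbb{C}G=|G|/|N|$. So $|N|=\dim C$, which is neither $1$ nor $|G|$.

\emph{$N$ centralizes $D$.} Applying $\pi$ to $ae_N=\varepsilon(a)e_N$ gives $\pi(a)=\varepsilon(a)1$ for $a\in C$. Together with $\Delta_\Omega(C)\subseteq C\otimes C$ this shows $C\subseteq B\cap B'$. By Lemma~\ref{lem:BB}, $D$ commutes with $C$. So for $d\in D$ the element $d\otimes1$ commutes with $\Delta_\Omega(e_N)=\Omega\Delta(e_N)\Omega^{-1}\in C\otimes C$. It also commutes with $\Omega$, hence with $\Delta(e_N)$, which means that $\sum_{n\in N}dnd^{-1}\otimes n=\sum_{n\in N}n\otimes n$. Therefore $dnd^{-1}=n$ for all $n\in N$.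
\end{proof}

\begin{example}\label{ex:S3S3}
A simple twist can come from a solvable group. Let $G=S_3\times S_3$ and $M=\langle t_1,t_2\rangle$ with $t_i$ a transposition in the $i$-th factor, with the datum of Section~\ref{sec:klein}. Suppose that $1\ne N\ne G$ is normal and centralizes $D=(N\cap M)^\perp$. If $(g,h)\in N$ and, say, $g\ne1$, a commutator with an element $(k,1)$ not commuting with $(g,h)$ shows that $A_3\times1\le N$. Then $D$ centralizes $A_3\times1$, so $D\le\langle t_2\rangle$. Also $D\ne1$, since otherwise $M\le N$, and the normal closure of $M$ is $G$. So $D=\langle t_2\rangle$ and $N\cap M=D^\perp=\langle t_2\rangle$. Then $N$ contains the normal closure $1\times S_3$ of $t_2$, which does not centralize $t_2$. By Theorem~\ref{thm:normal}, $(\mathbb{C}G)_\Omega$ is simple. Thus a nilpotent normal subgroup of $G$ does not by itself give a normal Hopf subalgebra, and the centralizing property in Theorem~\ref{thm:structure} is needed for Theorem~\ref{thm:main}.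
\end{example}

\section{The local structure of a Hopf order}\label{sec:local}

In this section we prove Theorem~\ref{thm:structure}. Suppose that $(\mathbb{C}G)_\Omega$ admits a Hopf order over a number ring, and fix a prime $p$ dividing $|M|$.

\subsection{Passage to a discrete valuation ring}

By hypothesis there are a number field $K_0$, a Hopf algebra $H'$ over $K_0$ with $H'\otimes_{K_0}\mathbb{C}\cong(\mathbb{C}G)_\Omega$, and a Hopf order $X_0$ of $H'$. We first move $X_0$ into a twisted group algebra. Since $\omega$ takes values in roots of unity, $(\overline{\mathbb{Q}}G)_\Omega$ is defined. In fixed bases, a Hopf algebra isomorphism $H'\otimes\overline{\mathbb{Q}}\to(\overline{\mathbb{Q}}G)_\Omega$ is a solution of a finite system of polynomial equations over $\overline{\mathbb{Q}}$ in the matrix entries and the inverse of the determinant. The system has a solution in $\mathbb{C}$, so by the Nullstellensatz it has one in $\overline{\mathbb{Q}}$. Let $K$ be a number field that contains $K_0$, the entries of this solution and all roots of unity of order dividing $|G|$. Then $H'\otimes_{K_0}K\cong H:=(KG)_\Omega$.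

Let $\mathcal{O}$ be the localization of $\mathcal{O}_K$ at a prime above $p$. It is a discrete valuation ring with fraction field $K$, uniformizer $\varpi$ and residue characteristic $p$; congruences are modulo $\varpi$. The module $X=X_0\otimes_{\mathcal{O}_{K_0}}\mathcal{O}$ embeds in $H$, because $X_0$ is flat, and it is a Hopf order of $H$ over $\mathcal{O}$.

A \emph{lattice} in a finite-dimensional $K$-space $V$ is a finitely generated $\mathcal{O}$-submodule $Z$ that spans $V$. It is free, and $Z^*=\mathrm{Hom}_{\mathcal{O}}(Z,\mathcal{O})$ is a lattice in $V^*$. An \emph{order} in $KG$ will mean an $\mathcal{O}$-subalgebra that is finitely generated as a module. We use the following facts.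
\begin{itemize}
\item[(L1)] If $V'\subseteq V$ is a subspace, then $Z\cap V'$ is a lattice in $V'$ and a direct summand of $Z$, since $Z/(Z\cap V')$ is torsion-free and hence free.
\item[(L2)] For $z\in V$ and $r\geq 0$, we have $z\in\varpi^rZ$ if and only if $f(z)\in\varpi^r\mathcal{O}$ for all $f\in Z^*$; and $\bigcap_r\varpi^rZ=0$. Both are read off from coordinates in a basis.
\item[(L3)] If an $\mathcal{O}$-algebra is finitely generated as a module, its elements are integral over $\mathcal{O}$, so any $\mathcal{O}$-algebra map from it to $K$ has image in $\mathcal{O}$, which is integrally closed.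
\item[(L4)] A root of unity $\zeta\in K$ satisfies $\zeta\equiv1$ if and only if its order is a power of $p$. Indeed, if $\zeta^{p^s}=1$, then $(\zeta-1)^{p^s}\equiv\zeta^{p^s}-1=0$. If $\zeta\equiv1$ and the order is not a power of $p$, then some power $\eta\equiv1$ of $\zeta$ has order $n>1$ prime to $p$, and $0=1+\eta+\dots+\eta^{n-1}\equiv n$ is absurd.
\end{itemize}
The dual $H^*$ is an algebra with product $(ff')(h)=f(h_1)f'(h_2)$ and unit $\varepsilon$, and $X^*$ is a subalgebra over $\mathcal{O}$. Since $(X\otimes X)^*=X^*\otimes X^*$, each $f\in X^*$ has $f_1\otimes f_2\in X^*\otimes X^*$ with $f(hh')=f_1(h)f_2(h')$.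

Two lemmas say what a congruence in an order implies.

\begin{lemma}\label{lem:pgroup}
If $\Gamma$ is an order in $KG$, then $G\cap(1+\varpi\Gamma)$ is a $p$-subgroup of $G$.
\end{lemma}

\begin{proof}
The set contains $1$ and is closed under products, so it is a subgroup of the finite group $G$. Let $u$ be an element of it, of order $n$, and let $\zeta\in K$ be a primitive $n$-th root of unity. The element $(u-1)/\varpi$ lies in the order $\Gamma\cap K\langle u\rangle$. By (L3), the character $u\mapsto\zeta$ maps it into $\mathcal{O}$, so $\zeta\equiv1$, and $n$ is a power of $p$ by (L4). By Cauchy's theorem, a finite group of $p$-elements is a $p$-group.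
\end{proof}

\begin{lemma}\label{lem:idem}
If $e,e'$ are commuting idempotents in an order $\Gamma$ and $e-e'\in\varpi\Gamma$, then $e=e'$.
\end{lemma}

\begin{proof}
The element $q=e(1-e')=e(e-e')$ is an idempotent in $\varpi\Gamma$, so $q=q^r\in\varpi^r\Gamma$ for all $r$, and $q=0$ by (L2). Thus $e=ee'$, and by symmetry $e'=ee'$.
\end{proof}

\subsection{Adjoining the $R$-matrix}

The form on $M$ can constrain $X$ only through an element of $X\otimes X$ that encodes it. The identities of Lemma~\ref{lem:R} involve only the structure maps of $H$, and they say that the second legs of $\mathcal{R}$ can be adjoined to $X$ without losing finite generation.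

\begin{proposition}\label{prop:addR}
There is a Hopf order $\tilde{X}\supseteq X$ of $H$ over $\mathcal{O}$ with $\mathcal{R}\in\tilde{X}\otimes\tilde{X}$.
\end{proposition}

\begin{proof}
For $f\in H^*$ put $\rho(f)=(f\otimes\mathrm{id})(\mathcal{R})$, and let $\tilde{X}$ be the $\mathcal{O}$-span of all $\rho(f)h$ with $f\in X^*$, $h\in X$. It is finitely generated because $X^*$ and $X$ are, and it contains $X$ because $\rho(\varepsilon)=1$ by (R3).

\emph{Products.} The first identity in (R2) gives $\rho(f)\rho(f')=\rho(ff')$. It remains to move $h\in X$ past $\rho(f)$. Write $\mathcal{R}=\mathcal{R}^1\otimes\mathcal{R}^2$. By (R4) and then (R1),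
\[
\mathcal{R}^1\otimes h\mathcal{R}^2=S_\Omega(h_3)h_2\mathcal{R}^1\otimes h_1\mathcal{R}^2=S_\Omega(h_3)\mathcal{R}^1h_1\otimes\mathcal{R}^2h_2 .
\]
Applying $f\otimes\mathrm{id}$ gives $h\rho(f)=\rho\big(f(S_\Omega(h_3)\,\cdot\,h_1)\big)h_2$. Here $h_1\otimes h_2\otimes h_3\in X\otimes X\otimes X$, and $z\mapsto f(yzy')$ belongs to $X^*$ for $y,y'\in X$. So $h\rho(f)\in\tilde{X}$, and $\tilde{X}$ is closed under products.

\emph{Coproduct, counit, antipode.} The second identity in (R2) gives $\Delta_\Omega(\rho(f))=\rho(f_2)\otimes\rho(f_1)\in\tilde{X}\otimes\tilde{X}$. By (R3), $\varepsilon(\rho(f))=f(1)\in\mathcal{O}$. By (R3) and (R4), $(\mathrm{id}\otimes S_\Omega)(\mathcal{R})=(S_\Omega\otimes\mathrm{id})(\mathcal{R})$, so $S_\Omega(\rho(f))=\rho(f\circ S_\Omega)\in\tilde{X}$. These maps are multiplicative or anti-multiplicative, so the three conditions hold for the products $\rho(f)h$ as well.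

Finally, if $(x_i)$ is a basis of $X$ with dual basis $(x_i^*)$, then $\mathcal{R}=\sum_ix_i\otimes\rho(x_i^*)\in\tilde{X}\otimes\tilde{X}$.
\end{proof}

We replace $X$ by $\tilde{X}$ and put $Y=X\cap KM$, an order in $KG$ and a lattice in $KM$.

\begin{lemma}\label{lem:Y}
We have $\Delta(Y)\subseteq Y\otimes Y$, $\mathcal{R}\in Y\otimes Y$ and $M\subseteq Y$.
\end{lemma}

\begin{proof}
By (L1), a basis of $Y$ extends to a basis of $X$, so $(X\otimes X)\cap(KM\otimes KM)=Y\otimes Y$. This gives the first two claims, since $\Delta_\Omega=\Delta$ on $KM$. An element $v\in M$ is grouplike in $H$, so $f\mapsto f(v)$ is an algebra map $H^*\to K$. By (L3) it maps $X^*$ into $\mathcal{O}$, and $v\in X$ by (L2).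
\end{proof}

\subsection{Conjugates of $Y$ lie in a common order}

The last argument does not apply to $x\in G\setminus M$, which need not be grouplike, and there is no reason why $xYx^{-1}$ should lie in $X$. What does preserve $X$ is the adjoint action $y\mapsto h_1yS_\Omega(h_2)$ of $h\in X$. Without twist, the adjoint action of $g$ is conjugation by $g$. With twist, two things go wrong: an element $h\in X$ is a combination of many group elements, and $\Omega$ distorts the action of each. Both defects are repaired by keeping a copy of $h$ in an extra tensor factor, that is, by considering the operator $h\otimes h'\mapsto h_1\otimes h_2yS_\Omega(h_3)h'$ on $H\otimes H$. It turns out to be conjugate, by multiplication by $\Omega$, to an operator that respects the decomposition $H\otimes H=\bigoplus_{g\in G}g\otimes H$.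

\begin{proposition}\label{prop:key}
For every $x\in G$ there is an order $\Gamma_x$ in $KG$ that contains $Y$ and $xYx^{-1}$.
\end{proposition}

\begin{proof}
Define linear operators on $H\otimes H$ by
\[
\gamma(h\otimes h')=h_1\otimes h_2h',\qquad\lambda_y(h\otimes h')=h\otimes yh'\quad(y\in KM).
\]
By the antipode axioms, $\gamma$ is invertible with $\gamma^{-1}(h\otimes h')=h_1\otimes S_\Omega(h_2)h'$, and $\gamma\lambda_y\gamma^{-1}$ is the operator displayed above. Both $\gamma$ and $\gamma^{-1}$ preserve $X\otimes X$. Hence $\lambda_y$ and $\gamma\lambda_y\gamma^{-1}$ preserve $X\otimes X$ for $y\in Y$.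

We compare $\gamma$ with its untwisted version $\gamma_0(g\otimes h')=g\otimes gh'$, $g\in G$. Write $\Omega^{-1}=\sum_{a,d\in M}c_{a,d}\,a\otimes d$, let $\ell$ be left multiplication by $\Omega$, and let $r(h\otimes h')=\sum c_{a,d}\,ha\otimes a^{-1}dh'$. For $g\in G$,
\[
\ell\gamma_0r(g\otimes h')=\ell\Big(\sum c_{a,d}\,ga\otimes gdh'\Big)=\Omega(g\otimes g)\Omega^{-1}(1\otimes h')=\gamma(g\otimes h').
\]
So $\gamma=\ell\gamma_0r$, and $r$ is invertible because $\gamma$, $\ell$ and $\gamma_0$ are. Since $M$ is abelian, $\lambda_y$ commutes with $\ell$ and with $r$. Therefore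
\[
\ell^{-1}\lambda_y\ell=\lambda_y,\qquad\ell^{-1}(\gamma\lambda_y\gamma^{-1})\ell=\gamma_0\lambda_y\gamma_0^{-1},\qquad\gamma_0\lambda_y\gamma_0^{-1}(g\otimes h')=g\otimes gyg^{-1}h' .
\]
It follows that for $y\in Y$ the operators $\lambda_y$ and $\gamma_0\lambda_y\gamma_0^{-1}$ preserve the lattice $\ell^{-1}(X\otimes X)$. They also preserve the subspace $x\otimes H$, so they preserve the intersection, which by (L1) has the form $x\otimes\mathcal{L}_x$ for a lattice $\mathcal{L}_x$ in $KG$. On $\mathcal{L}_x$ they act as left multiplication by $y$ and by $xyx^{-1}$. Let $\Gamma_x=\{z\in KG:z\mathcal{L}_x\subseteq\mathcal{L}_x\}$. This is an $\mathcal{O}$-subalgebra containing $Y$ and $xYx^{-1}$. It embeds in $\mathrm{End}_{\mathcal{O}}(\mathcal{L}_x)$ because $\mathcal{L}_x$ spans $KG$, so it is finitely generated.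
\end{proof}

The order $\Gamma_x$ depends on $x$, so we control only two conjugates of $Y$ at a time. This is the information required by Baer's theorem below.

\subsection{The elements congruent to $1$}

Put
\[
T=M\cap(1+\varpi Y),\qquad L=T^\perp\cap M_p .
\]
By Lemma~\ref{lem:pgroup}, $T$ is a $p$-subgroup, so $T\le M_p$. We show that $T$ is large. If $T$ is small, then $Y^*$ separates many points of $M$ modulo $\varpi$ and so contains many indicator functions. The $R$-matrix turns these into idempotents in $Y$, and idempotents in $Y$ force congruences. The two effects balance at a coisotropic subgroup.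

\begin{lemma}\label{lem:indicator}
Identify $(KM)^*$ with the space $K^M$ of functions on $M$. The indicator function $1_c$ of every coset $c$ of $T$ in $M$ lies in $Y^*$.
\end{lemma}

\begin{proof}
The elements of $M$ are grouplike, so the product on $(KM)^*$ is the pointwise product and $\varepsilon$ is the constant $1$. By Lemma~\ref{lem:Y}, the lattice $Y^*$ is an $\mathcal{O}$-subalgebra of $K^M$ contained in $\mathcal{O}^M$. For $v,v'\in M$, (L2) shows that $f(v)\equiv f(v')$ for all $f\in Y^*$ if and only if $v-v'\in\varpi Y$. Since $v^{\pm1}\in Y$, this means $v^{-1}v'\in T$. So every $f\in Y^*$ is constant modulo $\varpi$ on each coset, and distinct cosets are separated modulo $\varpi$.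

Fix $v\in c$. For each coset $c'\ne c$ choose $v'\in c'$ and $f\in Y^*$ such that $f(v)-f(v')$ is a unit. The function $(f-f(v'))/(f(v)-f(v'))\in Y^*$ is congruent to $1$ on $c$ and to $0$ on $c'$. The product $g_0$ of these functions over all $c'$ is congruent to $1_c$. Define $g_{n+1}=3g_n^2-2g_n^3\in Y^*$. Since $3t^2-2t^3=t^2(3-2t)$ and $1-3t^2+2t^3=(1-t)^2(1+2t)$, induction gives $g_n-1_c\in\varpi^{2^n}\mathcal{O}^M$. The lattice $Y^*$ contains $\varpi^s\mathcal{O}^M$ for some $s$, so $1_c\in Y^*$.
\end{proof}

\begin{proposition}\label{prop:LT}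
The idempotents $e^L_\lambda$, $\lambda\in\widehat{L}$, lie in $Y$, and $L\le T$.
\end{proposition}

\begin{proof}
Since $\mathcal{R}\in Y\otimes Y$ and $1_c\in Y^*$, we get $(\mathrm{id}\otimes1_c)(\mathcal{R})=\sum_{m(\phi)\in c}e_\phi=E_c\in Y$. By Lemma~\ref{lem:Ec}, these are all the primitive idempotents of $K[T^\perp]$. As $L\le T^\perp$, each $e^L_\lambda$ is a sum of them by \eqref{eq:idem}. For $v\in L$, the value $\lambda(v)$ is a root of unity of $p$-power order, so $v-1=\sum_\lambda(\lambda(v)-1)e^L_\lambda\in\varpi Y$ by (L4).
\end{proof}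

\subsection{The normal closure of $T$}

We write $P_x=\langle T,xTx^{-1}\rangle$ for $x\in G$. Its generators lie in $1+\varpi Y$ or in $1+\varpi xYx^{-1}$, so by Proposition~\ref{prop:key} and Lemma~\ref{lem:pgroup},
\begin{equation}\label{eq:Px}
P_x\subseteq1+\varpi\Gamma_x,\quad\text{and }P_x\text{ is a }p\text{-group.}
\end{equation}
Baer's theorem \cite[Theorem~2.12]{Isaacs} states that a subgroup $E$ of a finite group $G$ lies in $F(G)$ if and only if $\langle E,gEg^{-1}\rangle$ is nilpotent for all $g\in G$. By \eqref{eq:Px} it applies to $T$. Since $T$ is a $p$-group and $O_p(G)$ is the unique Sylow $p$-subgroup of $F(G)$, we obtain $T\le O_p(G)$. Hence the normal closure $N_p$ of $T$ is a $p$-group.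

It remains to show that $N_p$ centralizes $L$. For $u\in P_x$, the idempotents $e^L_\lambda$ and $ue^L_\lambda u^{-1}$ are congruent, and we would like them to be equal. Congruence alone is not enough: in $2\times2$ matrices, conjugating $E_{11}$ by $1+\varpi E_{21}$ gives $E_{11}+\varpi E_{21}$. Lemma~\ref{lem:idem} needs commutativity, and this comes from the nilpotency of $P_x$.

\begin{proposition}\label{prop:central}
The group $N_p$ centralizes $L$.
\end{proposition}

\begin{proof}
Since $N_p$ is generated by the subgroups $xTx^{-1}$, it suffices to show that each $P=P_x$ centralizes $L$. Let $1=Z_0\le Z_1\le\dots\le Z_n=P$ be the upper central series, so that $uvu^{-1}v^{-1}\in Z_{i-1}$ for $u\in Z_i$ and $v\in P$. We show by induction on $i$ that $Z_i$ centralizes $L$. Let $i\ge1$ and $u\in Z_i$. For $v\in L$ we have $v\in T\le P$ by Proposition~\ref{prop:LT}, so $uvu^{-1}=(uvu^{-1}v^{-1})v$ is the product of an element of $Z_{i-1}$ and an element of the abelian group $L$. By induction it commutes with $L$. So $uLu^{-1}$ and $L$ commute elementwise, and the idempotents $e=e^L_\lambda$ and $e'=ueu^{-1}$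 commute. We have $e\in Y\subseteq\Gamma_x$ and $u^{\pm1}\in1+\varpi\Gamma_x$, so $e'\in\Gamma_x$ and $e'-e\in\varpi\Gamma_x$. By Lemma~\ref{lem:idem}, $e'=e$. Thus $u$ commutes with all $e^L_\lambda$, which span $KL$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Take $T_p=T$ and $L_p=L$. The first assertion has been proved in Propositions~\ref{prop:LT} and~\ref{prop:central} and the paragraph after \eqref{eq:Px}. Let $W=M_p\cap O_p(G)$, which contains $T$. Then $W^\perp\cap M_p\le T^\perp\cap M_p=L\le T\le W$, so $W$ is coisotropic in $M_p$, and $|M_p|=|W|\,|W^\perp\cap M_p|\le|W|^2$.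
\end{proof}

\section{From a Hopf order to a normal Hopf subalgebra}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $(\mathbb{C}G)_\Omega$ admits a Hopf order, and take $L_p\le T_p\le N_p$ as in Theorem~\ref{thm:structure} for each prime $p$ dividing $|M|$. A single $N_p$ does not suffice, because $(N_p\cap M)^\perp$ contains the Sylow subgroups $M_q$ with $q\neq p$, on which we have no information. So let $N=\prod_pN_p$. Normal subgroups of coprime orders commute elementwise, so $N$ is a nilpotent normal subgroup with Sylow subgroups $N_p$.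

The Sylow $p$-subgroup of $N\cap M$ is $N_p\cap M_p$, which contains $T_p$. The Sylow $p$-subgroup of $(N\cap M)^\perp$ is therefore contained in $T_p^\perp\cap M_p=L_p$, and $(N\cap M)^\perp\le\prod_pL_p$. The group $L_p$ is centralized by $N_p$, by Theorem~\ref{thm:structure}, and by $N_q$ for $q\ne p$, because $L_p\le N_p$. Hence $N$ centralizes $(N\cap M)^\perp$.

Next, $N\ne1$. Since $M\ne1$, there is a prime $p$ dividing $|M|$, and $T_p=1$ would give $L_p=M_p\ne1$, contradicting $L_p\le T_p$.

If $N\ne G$, then $(\mathbb{C}G)_\Omega$ is not simple by Theorem~\ref{thm:normal}. If $N=G$, then $G$ is nilpotent and non-abelian, so its center satisfies $1\ne Z(G)\ne G$. The center centralizes every subgroup, and Theorem~\ref{thm:normal} applies to $Z(G)$.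

For the last assertion, let $\Omega$ be a non-trivial twist as in the Question. By Proposition~\ref{prop:reduction}, $(\mathbb{C}G)_\Omega$ is isomorphic to the twist by a reduced datum, and both simplicity and the existence of a Hopf order are invariant under isomorphism.
\end{proof}

Non-triviality of the twist enters only through $M\ne1$ for the reduced datum, which gives $N\ne1$; the untwisted group algebra of a simple group shows that it cannot be dropped from the Question. That $G$ is non-abelian is used only for $Z(G)\ne G$. Only the sufficiency half of Theorem~\ref{thm:normal} is needed.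

\section{Hopf orders from Lagrangian subgroups}\label{sec:construct}

In \eqref{eq:klein} the twist was a combination of group elements and idempotents of a Lagrangian, with integral coefficients, and Lemma~\ref{lem:XA} applied at once. In general $\Omega$ itself need not have this form, and the task is to find a cohomologous cocycle whose twist does.

\begin{proof}[Proof of Theorem~\ref{thm:construct}(i)]
Let $L=L^\perp\le A$ with $A$ abelian and normal in $G$. Then $m(L^\circ)=L^\perp=L$, so $b(\lambda,\mu)=\mu(m(\lambda))=1$ for $\lambda,\mu\in L^\circ$, and $\omega$ is symmetric on $L^\circ$. We work in the twisted group algebra with basis $(u_\phi)$. By Lemma~\ref{lem:cocycles}(c), there are roots of unity $\tau(\lambda)$ with $\tau(1)=1$ such that $u'_\lambda=\tau(\lambda)u_\lambda$ satisfies $u'_\lambda u'_\mu=u'_{\lambda\mu}$ for $\lambda,\mu\in L^\circ$.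

Restriction $\widehat{M}\to\widehat{L}$ is surjective with kernel $L^\circ$. Choose a set-theoretic section $s\colon\widehat{L}\to\widehat{M}$ with $s(1)=1$. Every element of $\widehat{M}$ is uniquely $s(\alpha)\lambda$ with $\alpha\in\widehat{L}$, $\lambda\in L^\circ$, and we put $u'_{s(\alpha)\lambda}=u_{s(\alpha)}u'_\lambda$. This is a root of unity times $u_{s(\alpha)\lambda}$, and $u'_1=u_1$, so $u'_\phi u'_\psi=\omega'(\phi,\psi)u'_{\phi\psi}$ defines a normalized cocycle $\omega'$ cohomologous to $\omega$. By construction $u'_\phi u'_\mu=u'_{\phi\mu}$ for $\phi\in\widehat{M}$ and $\mu\in L^\circ$. Let $v_\beta=m(s(\beta))\in M$, and define roots of unity $t(\alpha,\beta)$ by $u_{s(\alpha)}u_{s(\beta)}=t(\alpha,\beta)u'_{s(\alpha)s(\beta)}$. By \eqref{eq:comm}, $u'_\lambda u_{s(\beta)}=b(s(\beta),\lambda)u_{s(\beta)}u'_\lambda=\lambda(v_\beta)u_{s(\beta)}u'_\lambda$. Therefore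
\[
u'_{s(\alpha)\lambda}u'_{s(\beta)\mu}=\lambda(v_\beta)\,u_{s(\alpha)}u_{s(\beta)}u'_{\lambda\mu}=t(\alpha,\beta)\lambda(v_\beta)\,u'_{s(\alpha)s(\beta)\lambda\mu},
\]
that is, $\omega'(s(\alpha)\lambda,s(\beta)\mu)=t(\alpha,\beta)\lambda(v_\beta)$. This does not depend on $\mu$, and it depends on $\lambda$ through evaluation at a group element. By \eqref{eq:idem}, $e^L_\beta=\sum_{\mu}e_{s(\beta)\mu}$, and for $v\in M$ we have $ve^L_\alpha=s(\alpha)(v)\sum_\lambda\lambda(v)e_{s(\alpha)\lambda}$. Summing over $\lambda$ and $\mu$, the twist $J=\Omega_{M,\omega'}$ satisfies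
\[
J^{\pm1}=\sum_{\alpha,\beta\in\widehat{L}}\big(t(\alpha,\beta)\,s(\alpha)(v_\beta)^{-1}\big)^{\pm1}\,v_\beta^{\pm1}e^L_\alpha\otimes e^L_\beta .
\]
Let $K$ be a number field containing the roots of unity of order dividing $|G|$ and the values of $t$. The coefficients above are roots of unity in $\mathcal{O}_K$. The order $X_A$ of Lemma~\ref{lem:XA} contains $G$, and it contains the $e^L_\alpha$, which are sums of idempotents $e^A_\nu$ because $L\le A$. So $J^{\pm1}\in X_A\otimes X_A$, and $X_A$ is a Hopf order of $(KG)_J$. By Lemma~\ref{lem:cocycles}(b), $(KG)_J\otimes_K\mathbb{C}\cong(\mathbb{C}G)_\Omega$.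
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:construct}(ii)]
Theorem~\ref{thm:structure} gives (a)$\Rightarrow$(c), and part (i) gives (b)$\Rightarrow$(a). We prove (c)$\Rightarrow$(b), the only step that uses the hypothesis on $O_p(G)$. Fix $p$, let $W=M_p\cap O_p(G)$, and write $E^{\perp_p}=E^\perp\cap M_p$ for $E\le M_p$. Call $E$ isotropic if $E\le E^{\perp_p}$. Since $W$ is coisotropic, $W^{\perp_p}\le W=(W^{\perp_p})^{\perp_p}$, so $W^{\perp_p}$ is isotropic. Let $L'_p$ be maximal among the isotropic subgroups with $W^{\perp_p}\le L'_p\le W$. Taking complements gives $(L'_p)^{\perp_p}\le W$. If $v\in(L'_p)^{\perp_p}$, then $\langle v,v\rangle=1$ because the form is alternating, so the subgroup of $W$ generated by $L'_p$ and $v$ is isotropic, and $v\in L'_p$ by maximality. Hence $L'_p=(L'_p)^{\perp_p}$. Since the $M_p$ are mutually orthogonal, $\prod_pL'_p$ is Lagrangian in $M$. It lies in $\prod_{p\mid|M|}O_p(G)$, which is normal, and abelian as a product of commuting abelian subgroups.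
\end{proof}

\begin{example}\label{ex:sharp}
The bound $|M_p\cap O_p(G)|^2\ge|M_p|$ in Theorem~\ref{thm:structure} is sharp. Let $p=2$ and $G=D_8\times S_3$, with $D_8$ dihedral of order $8$, and let $M=\langle z\rangle\times\langle t\rangle$ with the datum of Section~\ref{sec:klein}, where $z$ is the central involution of $D_8$ and $t$ is an involution in $S_3$. The Lagrangian $\langle z\rangle$ is central in $G$, so a Hopf order exists by Theorem~\ref{thm:construct}(i). Since $O_2(S_3)=1$, we have $O_2(G)=D_8$ and $M\cap O_2(G)=\langle z\rangle$, so $|M\cap O_2(G)|^2=4=|M|$. The twist is non-trivial by Remark~\ref{rem:cocomm}.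
\end{example}

\begin{thebibliography}{9}

\bibitem{CCM}
Giovanna Carnovale, Juan Cuadra, Elisabetta Masut,
\emph{Non-existence of integral Hopf orders for twists of several simple groups of Lie type},
arXiv:2108.12324 (2021).

\bibitem{Isaacs}
Isaacs, \emph{Finite Group Theory}.

\end{thebibliography}
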